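\title{Connectedness of the BMOA locus in the space of chord-arc curves}

\begin{abstract}
Chord-arc curves, parametrized by boundary values $\gamma$ of quasiconformal maps whose dilatation satisfies a Carleson condition, correspond under $\gamma\mapsto\log\gamma'$ to an open subset of $\mathrm{BMO}(\mathbb R)$. Let $Y$ be the part of this set that lies in $\mathrm{BMOA}(\mathbb H^+)$; its elements are of the form $\log f'$ with $f$ a conformal map of the upper half-plane onto a chord-arc domain. We prove that $Y$ is path-connected in the BMO norm. The path is built from a Beltrami coefficient $\mu$: we cut the lower half-plane into generations that each carry a unit amount of the measure $|\mu|^2/s$, and we switch $\mu$ off on one generation out of every $m$ at a time. A single generation multiplies length by at most a constant, while the set that survives $m$ generations has exponentially small length, so for large $m$ the chord-arc property is never lost. We also show that the whole space of chord-arc embeddings is path-connected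 and that the corresponding set of Beltrami coefficients on the lower half-plane is contractible.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $g:\mathbb R\to\mathbb C$ be an embedding with $|g(x)|\to\infty$ as $|x|\to\infty$. The curve $\Gamma=g(\mathbb R)$ is \emph{chord-arc} with constant $K\ge1$ if the subarc between any two points $z_1,z_2\in\Gamma$ has length at most $K|z_1-z_2|$. If $g$ is locally absolutely continuous, then $\log g'$ records the geometry of the parametrized curve: its real part is the logarithm of the speed and its imaginary part is the direction of the tangent. Adding a constant to $\log g'$ changes $g$ by a similarity, and the chord-arc condition does not see translations and dilations of the parameter. The space $\mathrm{BMO}(\mathbb R)$ has exactly these invariances. It consists of the complex-valued locally integrable functions $\varphi$, modulo additive constants, with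
\[
\|\varphi\|_*=\sup_I\frac1{|I|}\int_I|\varphi-\varphi_I|\,dx<\infty ,
\]
where $I$ runs over the bounded intervals and $\varphi_I$ is the mean of $\varphi$ on $I$. It is a complex Banach space. Its closed subspace $\mathrm{BMOA}(\mathbb H^+)$ is formed by the boundary values of those holomorphic functions on the upper half-plane $\mathbb H^+$ whose boundary values lie in $\mathrm{BMO}(\mathbb R)$.

The parametrizations come from quasiconformal maps. Write points of the lower half-plane $\mathbb H^-$ as $u-is$ with $s>0$; we regard functions on $\mathbb H^-$ as functions of $(u,s)$ whenever convenient. For a measurable function $\nu$ on $\mathbb H^-$ put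
\[
\mathcal C(\nu)=\sup_I\frac1{|I|}\int_{I\times(0,|I|)}|\nu(u-is)|^2\,\frac{du\,ds}{s},\qquad \|\nu\|_M=\|\nu\|_\infty+\mathcal C(\nu)^{1/2}.
\]
The set $I\times(0,|I|)$ is the \emph{Carleson box} of $I$, and $\mathcal C(\nu)<\infty$ says that $|\nu|^2s^{-1}du\,ds$ is a Carleson measure. Let $M_B(\mathbb H^-)$ be the set of $\nu$ with $\|\nu\|_\infty<1$ and $\mathcal C(\nu)<\infty$, and define $M_B(\mathbb H^+)$ by reflection. For $\mu\in M_B(\mathbb H^\pm)$ let $w_\mu$ be the quasiconformal self-map of $\mathbb H^\pm$ with complex dilatation $\mu$ whose extension to the boundary fixes $0,1,\infty$; we call $w_\mu|_{\mathbb R}$ the \emph{boundary map} of $\mu$. Two coefficients are equivalent if they have the same boundary map. The quotients $T_B^\pm=M_B(\mathbb H^\pm)/\!\sim$ are the \emph{BMO Teichm\"uller spaces}; they are complex Banach manifolds, and $[\mu]$ denotes the class of $\mu$.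

For a pair $p=([\mu^+],[\mu^-])\in T_B^+\times T_B^-$ let $G$ be the quasiconformal homeomorphism of $\mathbb C$ that fixes $0$ and $1$ and has dilatation $\mu^\pm$ on $\mathbb H^\pm$. The restriction $\gamma(p)=G|_{\mathbb R}$ depends only on the classes and is called a \emph{BMO embedding}. Let $\widetilde T_C$ be the set of pairs $p$ for which $\gamma(p)(\mathbb R)$ is a chord-arc curve, and let $T_C^-=\{[\mu]\in T_B^-:([0],[\mu])\in\widetilde T_C\}$. The following facts belong to the setting of the problem, and we use them without proof.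
\begin{itemize}
\item[(T1)] The projection $\pi:M_B(\mathbb H^-)\to T_B^-$ is continuous for $\|\cdot\|_M$; this is how $T_B^-$ is topologized.
\item[(T2)] The set $\widetilde T_C$ is open in $T_B^+\times T_B^-$. For $p\in\widetilde T_C$ the map $\gamma(p)$ is locally absolutely continuous, $\log\gamma(p)'$ lies in $\mathrm{BMO}(\mathbb R)$, and $\Lambda:p\mapsto\log\gamma(p)'$ is a biholomorphic homeomorphism of $\widetilde T_C$ onto an open subset of $\mathrm{BMO}(\mathbb R)$.
\item[(T3)] If $\varphi$ is any representative of $\Lambda(p)$, then $\int_0^xe^{\varphi(t)}dt=a\,\gamma(p)(x)$ for a constant $a\ne0$, and $e^{\operatorname{Re}\varphi}$ is an $A_\infty$ weight.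
\item[(T4)] The set $Y=\mathrm{BMOA}(\mathbb H^+)\cap\Lambda(\widetilde T_C)$ equals $\Lambda(\{[0]\}\times T_C^-)$. For $\varphi\in Y$ the function $\int_0^xe^{\varphi(t)}dt$ is the boundary extension of a conformal map of $\mathbb H^+$ onto a domain bounded by a chord-arc curve.
\end{itemize}
We give $Y$ the topology of the BMO norm. Thus $Y$ is the slice of $\Lambda(\widetilde T_C)$ in which the curve is parametrized conformally from above, and it contains $0=\Lambda([0],[0])$, which corresponds to the half-plane itself. The question of this paper is posed by Matsuzaki in \cite{Mat} with the words ``We do not know whether $Y$ is connected or not.''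

\subsection{Results}

For measurable $\nu$ on $\mathbb H^-$ with $\|\nu\|_\infty<1$, let $f_\nu$ be the quasiconformal homeomorphism of $\mathbb C$ that fixes $0$ and $1$ and has dilatation $0$ on $\mathbb H^+$ and $\nu$ on $\mathbb H^-$. For $\nu\in M_B(\mathbb H^-)$ we have $\gamma([0],[\nu])=f_\nu|_{\mathbb R}$, so
\[
M_C:=\pi^{-1}(T_C^-)=\{\nu\in M_B(\mathbb H^-):\ f_\nu(\mathbb R)\text{ is chord-arc}\}.
\]
For an integer $m\ge1$ and $0\le t\le m$ let $\chi_t:\mathbb R\to[0,1]$ be the $m$-periodic step function equal to $\min\{1,\max\{0,j+1-t\}\}$ on $[j,j+1)$, $j=0,\dots,m-1$. If $t=r+1-\sigma$ with $r\in\{0,\dots,m-1\}$ and $\sigma\in[0,1]$, then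
\begin{equation}\label{eq:chi}
\chi_t=0\ \text{ on }[0,r),\qquad \chi_t=\sigma\ \text{ on }[r,r+1),\qquad \chi_t=1\ \text{ on }[r+1,m).
\end{equation}
As $t$ runs from $0$ to $m$, the unit intervals of one period are switched off one after the other. We have $\chi_0\equiv1$, $\chi_m\equiv0$ and $|\chi_t-\chi_{t'}|\le|t-t'|$.

\begin{theorem}\label{thm:Y}
The set $Y$ is path-connected, hence connected. More precisely, for every $\mu\in M_C$ there are a continuous function $n$ on $\{(u,s):s>0\}$ and an integer $m$ such that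
\[
\mu_t(u-is)=\chi_t(n(u,s))\,\mu(u-is),\qquad 0\le t\le m,
\]
is a $\|\cdot\|_M$-continuous path in $M_C$ from $\mu$ to $0$, and all the curves $f_{\mu_t}(\mathbb R)$ are chord-arc with one common constant.
\end{theorem}

Two complements follow from the same construction.

\begin{theorem}\label{thm:whole}
The sets $\widetilde T_C$ and $\Lambda(\widetilde T_C)$ are path-connected.
\end{theorem}

\begin{theorem}\label{thm:contractible}
The set $M_C$, with the topology of $\|\cdot\|_M$, is contractible.
\end{theorem}

Theorem~\ref{thm:contractible} concerns Beltrami coefficients; we make no claim about the contractibility of $Y$.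

\subsection{Three natural paths, and the idea of the proof}

Let $\varphi=\log f'\in Y$ with $f=f_\mu$. There are three evident ways to try to join $\varphi$ to $0$.

The segment $t\varphi$ is continuous and stays in $\mathrm{BMOA}(\mathbb H^+)$, but nothing tells us that $\int_0^xe^{t\varphi}$ is injective.

The maps $f(z+iy)$ are univalent and smooth up to the boundary, but $\varphi(\cdot+iy)$ need not tend to $\varphi$ in norm as $y\to0$. For example, $b\log z\in Y$ for small $|b|$, because $Y$ is open in $\mathrm{BMOA}(\mathbb H^+)$ and contains $0$. The substitution $x\mapsto yx$ preserves the BMO norm and turns $\log(x+iy)-\log x$ into the nonconstant function $\log(x+i)-\log x$. So $\|b\log(x+iy)-b\log x\|_*$ is positive and does not depend on $y$. The lesson is that a continuous path in $Y$ has to change all scales at once.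

The coefficients $\sigma\mu$, $0\le\sigma\le1$, form a continuous path in $M_B(\mathbb H^-)$; this shows that $T_B^-$ is path-connected, and every curve $f_{\sigma\mu}(\mathbb R)$ is a quasicircle. The path lies in $M_C$ for $\sigma$ near $0$ and near $1$, since $M_C$ is open by (T1) and (T2). It lies in $M_C$ for all $\sigma$ if $\mathcal C(\mu)$ is small, whatever the size of $\|\mu\|_\infty<1$ (Lemma~\ref{lem:small}). These cases suggest the answer yes. For general $\mu$ and intermediate $\sigma$, however, the construction gives no control of length.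

Our path repairs the third one. We know three kinds of coefficients that produce chord-arc curves with uniform constants: $0$, the given $\mu$, and coefficients with small Carleson constant. We therefore use only coefficients that \emph{coincide with one of these three models} on each of a sequence of layers, or windows, of $\mathbb H^-$. The function $n$ counts how much of the mass of $\mu$ lies above a point, in units so small that the layer $\{L\le n<L+1\}$, one \emph{generation}, essentially has small Carleson constant. By \eqref{eq:chi}, on each period of $m$ generations $\mu_t$ equals $0$ on $r$ generations, $\sigma\mu$ on one, and $\mu$ on the remaining $m-r-1$. Crossing a window costs a constant factor $C$ in length, and the part of the line that reaches the bottom of a window of $l$ generations has relative length $e^{-cl}$. One period therefore contributes the factor $C^3e^{-c'm}$, which is less than $1/2$ for large $m$. The case $m=1$ is the path $\sigma\mu$.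

Section~\ref{sec:background} recalls the standard facts. Section~\ref{sec:W} gives uniform estimates for the three models, and Section~\ref{sec:compare} compares a map with a model. With these tools Section~\ref{sec:cantor} carries out the argument by hand for coefficients that live over the Cantor set. The general proof needs windows with a tilted floor (Section~\ref{sec:window}) and the function $n$ (Section~\ref{sec:generation}); it is completed in Section~\ref{sec:proof}. Sections~\ref{sec:whole} and~\ref{sec:contractible} prove the two complements.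

\section{Conventions and standard facts}\label{sec:background}

Intervals are bounded and nondegenerate; $x_J$ is the center of $J$ and $\lambda J$ is the concentric interval of length $\lambda|J|$. When we speak of the \emph{dyadic subintervals} of $I$, the interval $I$ is half-open, $I=[a,b)$, and the subintervals arise by repeated halving; $I$ itself is one of them, and $\hat J$ is the dyadic parent of $J\ne I$. The letter $C$ denotes constants whose dependence is stated in each proof, $a\approx b$ means $C^{-1}b\le a\le Cb$, and $dA$ is area measure.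

\subsection*{Quasiconformal maps}
Let $f$ be a quasiconformal homeomorphism of $\mathbb C$ with dilatation $\mu_f=\bar\partial f/\partial f$, $\|\mu_f\|_\infty\le k<1$.
\begin{itemize}
\item[(Q1)] The map $f$ is determined by $\mu_f$, $f(0)$ and $f(1)$, and it is holomorphic on any open set where $\mu_f=0$ a.e. If $G$ is a second such map, then $G\circ f^{-1}$ has a dilatation $\kappa$ with $|\kappa(f(z))|=|\mu_G-\mu_f|/|1-\overline{\mu_f}\mu_G|\le k':=2k/(1+k^2)$ a.e.
\item[(Q2)] The map $f$ lies in $W^{1,2}_{\mathrm{loc}}$, is differentiable a.e., and is absolutely continuous on almost every circle about a given point. Both $f$ and $f^{-1}$ preserve null sets, and $\int_E (v\circ f)\operatorname{Jac}f\,dA=\int_{f(E)}v\,dA$ for $v\ge0$. Here $\operatorname{Jac}f=(1-|\mu_f|^2)|\partial f|^2$, and a directional derivative along a unit vector has squared modulus at most $D\operatorname{Jac}f$, where $D=(1+|\mu_f|)/(1-|\mu_f|)$.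
\item[(Q3)] (Quasisymmetry.) There is an increasing homeomorphism $\theta_k$ of $[0,\infty)$, depending only on $k$, with
$|f(a)-f(b)|\le\theta_k\big(|a-b|/|a-c|\big)\,|f(a)-f(c)|$ for all $a,b,c$ with $c\ne a$.
\item[(Q4)] If maps $f_j,f$ fix $0$ and $1$, their dilatations are bounded by $k$, and $\mu_{f_j}\to\mu_f$ a.e., then $f_j\to f$ locally uniformly.
\item[(Q5)] A homeomorphism of $\mathbb C$ that is quasiconformal on $\mathbb H^+$ and on $\mathbb H^-$ is quasiconformal on $\mathbb C$.
\end{itemize}
We use (Q3) mostly in the following form. Let $J$ be an interval, $x\in\bar J$, $z\in\mathbb C$ and $\lambda\ge1$. Then, with $C_\lambda$ depending on $k$ and $\lambda$,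
\begin{equation}\label{eq:qs}
\begin{aligned}
|z-x|\le\lambda|J|\ &\Longrightarrow\ |f(z)-f(x)|\le C_\lambda\operatorname{diam}f(J),\\
|z-x|\ge\lambda^{-1}|J|\ &\Longrightarrow\ |f(z)-f(x)|\ge C_\lambda^{-1}\operatorname{diam}f(J).
\end{aligned}
\end{equation}
Indeed, let $e$ be an endpoint of $J$ with $|J|/2\le|e-x|\le|J|$. In the first case $|f(z)-f(x)|\le\theta_k(2\lambda)|f(e)-f(x)|$. In the second case every $y\in J$ has $|y-x|\le\lambda|z-x|$, so $\operatorname{diam}f(J)\le2\theta_k(\lambda)|f(z)-f(x)|$. Three consequences: $\operatorname{diam}f([a,b])\le C|f(b)-f(a)|$; $\operatorname{diam}f(\lambda J)\le2C_\lambda\operatorname{diam}f(J)$; and if $f$ is holomorphic on the disk $\{|z-x|<\varrho|J|\}$ with $0<\varrho\le1$ and $|x-x_J|\le|J|$, then Cauchy's estimate gives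
\begin{equation}\label{eq:cauchy}
|f'(x)|\le\frac{1}{\varrho|J|}\max_{|z-x|=\varrho|J|}|f(z)-f(x)|\le C\varrho^{-1}\,\frac{\operatorname{diam}f(J)}{|J|},
\end{equation}
because $x$ and all these $z$ lie within $2|J|$ of $x_J$.

\subsection*{Univalent functions}
The Schwarzian derivative $S_f=(f''/f')'-\frac12(f''/f')^2$ satisfies $S_{T\circ f}=S_f$ and $S_{f\circ T}=(S_f\circ T)\,T'^2$ for M\"obius $T$, and two locally univalent functions on a half-plane with the same Schwarzian differ by postcomposition with a M\"obius map. \emph{Area theorem:} if $F(\zeta)=\zeta+b_1/\zeta+\cdots$ is univalent on $|\zeta|>1$, the complement of its image has area at most $\pi$. \emph{Ahlfors--Weill theorem:} if $S$ is holomorphic on $\mathbb H^+$ with $\sup y^2|S(x+iy)|<\frac12$, and $\mu^*(\bar z)=-2y^2S(z)$ for $z=x+iy\in\mathbb H^+$, then $f_{\mu^*}|_{\mathbb H^+}$ has Schwarzian $S$.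

\subsection*{BMO and weights}
Write $\langle v\rangle_J=|J|^{-1}\int_Jv\,dx$. \emph{John--Nirenberg inequality:} there are absolute constants $c_*,C_*>0$ with $\langle\exp(c_*|\psi-\psi_J|/\|\psi\|_*)\rangle_J\le C_*$ for all $J$ and all $\psi$ with $0<\|\psi\|_*<\infty$. A weight $v>0$ is in $A_p$, $1<p<\infty$, if $\sup_J\langle v\rangle_J\langle v^{-1/(p-1)}\rangle_J^{p-1}<\infty$, and $A_\infty=\bigcup_pA_p$. If $v\in A_\infty$, then $\log v\in\mathrm{BMO}(\mathbb R)$, and the \emph{reverse H\"older inequality} holds: $\langle v^{1+\delta}\rangle_J^{1/(1+\delta)}\le C\langle v\rangle_J$ for some $\delta>0$ and all $J$.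

\section{Uniform estimates for the model maps}\label{sec:W}

A model map will serve in two ways: its length measure must be comparable to the diameter of image arcs, and small subsets of an interval must carry a small part of the length. We record both with explicit constants, because in the end one pair of constants has to serve infinitely many models.

\begin{definition}\label{def:W}
Let $B\ge1$ and $0<\alpha\le1$. A map $f$ defined on $\mathbb R$ \emph{satisfies $W(B,\alpha)$} if it is locally absolutely continuous on $\mathbb R$ and $\omega=|f'|\,dx$ satisfies, for all intervals $J$ with endpoints $a,b$ and all measurable $E\subset J$,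
\[
\text{(W1)}\quad\omega(J)\le B\,|f(b)-f(a)|,\qquad\qquad\text{(W2)}\quad\omega(E)\le B\,(|E|/|J|)^\alpha\,\omega(J).
\]
\end{definition}

The condition weakens as $B$ grows or $\alpha$ decreases, and the identity satisfies $W(1,1)$. Since $\omega(J)$ is the length of $f(J)$, (W1) is the chord-arc condition with constant $B$. If $f=f_\nu$ with $\|\nu\|_\infty\le k$ satisfies $W(B,\alpha)$, then $\operatorname{diam}f(J)\le\omega(J)\le B\operatorname{diam}f(J)$, so \eqref{eq:qs} and (W2) give, for $\lambda\ge1$ and intervals $Q\subset\lambda D$,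
\begin{equation}\label{eq:doubling}
\omega(\lambda D)\le C_\lambda\,\omega(D),\qquad\omega(Q)\le C_\lambda\,(|Q|/|D|)^\alpha\,\omega(D),
\end{equation}
with $C_\lambda$ depending on $k,B,\lambda$. In particular, if $\mathcal Q'$ is a family of disjoint intervals $Q\subset\lambda D$ with $|Q|\le\tau|D|$, then
\begin{equation}\label{eq:squares}
\sum_{Q\in\mathcal Q'}\frac{\omega(Q)^2}{\omega(D)^2}\le\sup_{Q\in\mathcal Q'}\frac{\omega(Q)}{\omega(D)}\cdot\frac{\omega(\lambda D)}{\omega(D)}\le C_\lambda^2\,\tau^\alpha .
\end{equation}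

\begin{lemma}[local uniformity]\label{lem:local}
Let $\mu_0\in M_C$. There are $r>0$, $B$ and $\alpha$ such that $\|\nu-\mu_0\|_M<r$ implies that $\nu\in M_C$ and that $f_\nu$ satisfies $W(B,\alpha)$.
\end{lemma}

\begin{proof}
By (T1) and (T2), $M_C$ is open and $\nu\mapsto\Lambda([0],[\nu])$ is continuous on it. So, given $\tau>0$, we can choose $r$ such that $\|\nu-\mu_0\|_M<r$ implies $\nu\in M_C$ and $\Lambda([0],[\nu])=\varphi_0+\psi$ with $\varphi_0=\Lambda([0],[\mu_0])$ and $\|\psi\|_*\le\tau$. Fix representatives and put $\varphi=\varphi_0+\psi$, $v_0=e^{\operatorname{Re}\varphi_0}$, $\omega_0=v_0\,dx$. By (T3), $f_{\mu_0}'$ and $f_\nu'$ are constant multiples of $e^{\varphi_0}$ and $e^\varphi$; since (W1) and (W2) are homogeneous, we may take $\omega=e^{\operatorname{Re}\varphi}dx$ and replace $f_\nu(b)-f_\nu(a)$ by $\int_Je^\varphi$. If $K_0$ is the chord-arc constant of $f_{\mu_0}(\mathbb R)$, then $|\int_Je^{\varphi_0}|\ge\omega_0(J)/K_0$.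

By (T3), $v_0\in A_\infty$. Take $\delta$ from the reverse H\"older inequality and let $p'=(1+\delta)/\delta$ be the exponent conjugate to $1+\delta$; then $\|v_0\|_{L^{1+\delta}(J)}\le C|J|^{-1/p'}\omega_0(J)$. Let $\tau\le c_*/(2p')$ and $Z=|\psi-\psi_J|/\tau$. From $|e^z-1|\le|z|e^{|z|}$ we get $|e^{\psi-\psi_J}-1|^{p'}\le\tau^{p'}Z^{p'}e^{c_*Z/2}\le C\tau^{p'}e^{c_*Z}$, so John--Nirenberg and H\"older give
\[
\int_Jv_0\,|e^{\psi-\psi_J}-1|\,dx\le C|J|^{-1/p'}\omega_0(J)\cdot C\tau|J|^{1/p'}\le\frac{\omega_0(J)}{2K_0}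
\]
for all $J$, once $\tau$ is small. Comparing $e^{\varphi_0}e^{\psi-\psi_J}$ with $e^{\varphi_0}$, and $v_0|e^{\psi-\psi_J}|$ with $v_0$, we obtain
\[
e^{-\operatorname{Re}\psi_J}\Big|\int_Je^\varphi\Big|\ge\frac{\omega_0(J)}{2K_0},\qquad\tfrac12\,\omega_0(J)\le e^{-\operatorname{Re}\psi_J}\omega(J)\le\tfrac32\,\omega_0(J).
\]
This gives (W1) with $B=3K_0$. For $E\subset J$, H\"older's inequality with exponents $1+\delta,\,2p',\,2p'$ and John--Nirenberg (recall $2p'\tau\le c_*$) give
\[
e^{-\operatorname{Re}\psi_J}\omega(E)\le\|v_0\|_{L^{1+\delta}(J)}\Big(\int_Je^{2p'|\psi-\psi_J|}\Big)^{1/(2p')}|E|^{1/(2p')}\le C\omega_0(J)\Big(\frac{|E|}{|J|}\Big)^{1/(2p')},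
\]
and $\omega_0(J)\le2e^{-\operatorname{Re}\psi_J}\omega(J)$. This is (W2) with $\alpha=1/(2p')$.
\end{proof}

The third kind of model, $\sigma\mu$ restricted to one generation, has small Carleson constant but not small supremum, so it is not close to $0$ in $\|\cdot\|_M$ and Lemma~\ref{lem:local} does not apply to it directly. The way out is to replace it by another coefficient that defines the same map on $\mathbb R$ and is small in both senses. The Ahlfors--Weill theorem provides one as soon as the Schwarzian is small.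

\begin{lemma}[small Carleson constant]\label{lem:small}
There are absolute constants $B_1,\alpha_1$, and for every $k<1$ a number $c(k)>0$, such that $\|\nu\|_\infty\le k$ and $\mathcal C(\nu)\le c(k)$ imply that $\nu\in M_C$ and that $f_\nu$ satisfies $W(B_1,\alpha_1)$.
\end{lemma}

\begin{proof}
Let $c=\mathcal C(\nu)$ and let $S$ be the Schwarzian of $f_\nu|_{\mathbb H^+}$. Constants depend only on $k$.

\emph{A pointwise bound for $S$.} Fix $z_0=x_0+iy_0\in\mathbb H^+$. The M\"obius map $\zeta(z)=(z-\bar z_0)/(z-z_0)$ sends $\mathbb H^-$ onto $\{|\zeta|<1\}$ and $z_0$ to $\infty$, and $\zeta'(z)=-2iy_0/(z-z_0)^2$. Choose a M\"obius map $T$ such that $F(\zeta)=T(f_\nu(z))$ has the expansion $\zeta+b_1/\zeta+\cdots$ at $\infty$. Then $F$ is a quasiconformal homeomorphism of $\mathbb C$, holomorphic on $|\zeta|>1$. From $F'=1+O(\zeta^{-2})$, $F''=O(\zeta^{-3})$, $F'''=-6b_1\zeta^{-4}+O(\zeta^{-5})$ we get $S_F=-6b_1\zeta^{-4}+O(\zeta^{-5})$, and so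
\[
S(z_0)=\lim_{z\to z_0}S_F(\zeta)\,\zeta'(z)^2=\lim_{z\to z_0}\frac{-6b_1(z-z_0)^4}{(z-\bar z_0)^4}\cdot\frac{-4y_0^2}{(z-z_0)^4}=\frac{24\,b_1y_0^2}{(2iy_0)^4}=\frac{6b_1}{4y_0^2}.
\]
Green's formula on $|\zeta|<\varrho$ with $\varrho>1$ gives $2\pi i\,b_1=\int_{|\zeta|=\varrho}F\,d\zeta=2i\int_{|\zeta|<1}\bar\partial F\,dA$. Here $|\bar\partial F(\zeta)|=|\nu(z)||\partial F(\zeta)|$, and by (Q2) and the area theorem $\int_{|\zeta|<1}|\partial F|^2dA\le\pi/(1-k^2)$. By Cauchy--Schwarz, $|b_1|^2\le\pi^{-1}(1-k^2)^{-1}\int_{|\zeta|<1}|\nu|^2dA(\zeta)$. Changing variables with $|\zeta'(w)|^2=4y_0^2|w-z_0|^{-4}$,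
\begin{equation}\label{eq:schwarz}
y_0^4|S(z_0)|^2\le\frac{9}{\pi(1-k^2)}\;y_0^2\int_{\mathbb H^-}\frac{|\nu(w)|^2}{|w-z_0|^4}\,dA(w).
\end{equation}

\emph{Supremum.} Let $R_i=\{u-is:|u-x_0|<2^iy_0,\ 0<s<2^iy_0\}$ for $i\ge0$. This set lies in the Carleson box of an interval of length $2^{i+1}y_0$, so $\int_{R_i}|\nu|^2dA\le2^iy_0\cdot c\,2^{i+1}y_0$. We have $|w-z_0|\ge y_0$ on $R_0$ and $|w-z_0|\ge2^{i-1}y_0$ on $R_i\setminus R_{i-1}$. Hence the right side of \eqref{eq:schwarz} is at most $Cc\sum_i2^{2i}2^{-4i}$, and $y_0^2|S(z_0)|\le C\sqrt c$.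

\emph{Carleson constant.} For an interval $I$ and $w=u-is$ put $k_I(w)=\int_{I\times(0,|I|)}y|w-z|^{-4}dx\,dy$. By \eqref{eq:schwarz}, $\int_{I\times(0,|I|)}y^3|S|^2dx\,dy\le C\int|\nu|^2k_I\,dA$. Integrating first over all $x\in\mathbb R$ gives $k_I(w)\le\frac\pi2\int_0^\infty y(y+s)^{-3}dy=\pi/(4s)$. Let $U_i=\{\max(|u-x_I|,s)<2^{i}|I|\}$. It lies in the Carleson box of an interval of length $2^{i+1}|I|$, so $\int_{U_i}|\nu|^2s^{-1}dA\le c\,2^{i+1}|I|$ and $\int_{U_i}|\nu|^2dA\le c\,2^{2i+1}|I|^2$. Outside $U_i$, $i\ge1$, we have $|w-z|\ge2^{i-1}|I|$ for all $z$ in the box, so $k_I\le8\cdot2^{-4i}|I|^{-1}$. Using the first bound on $U_1$ and the second on $U_{i+1}\setminus U_i$,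
\[
\int_{I\times(0,|I|)}y^3|S|^2dx\,dy\le C\Big(c|I|+\sum_{i\ge1}2^{-4i}|I|^{-1}\,c\,2^{2i}|I|^2\Big)\le Cc|I|.
\]

\emph{Conclusion.} Let $r_0,B_1,\alpha_1$ be given by Lemma~\ref{lem:local} for $\mu_0=0$. For small $c$ the Ahlfors--Weill theorem applies to $S$. The coefficient $\mu^*(\bar z)=-2y^2S(z)$ has $|\mu^*|^2/y=4y^3|S|^2$, so $\|\mu^*\|_M\le C\sqrt c<r_0$ if $c\le c(k)$, and $f_{\mu^*}$ satisfies $W(B_1,\alpha_1)$. The maps $f_{\mu^*}$ and $f_\nu$ have the same Schwarzian on $\mathbb H^+$, so they differ there by a M\"obius map, which by continuity fixes $0,1,\infty$. Hence $f_\nu=f_{\mu^*}$ on $\mathbb R$. So $f_\nu$ satisfies $W(B_1,\alpha_1)$, its curve is chord-arc, and $\nu\in M_C$.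
\end{proof}

\section{Comparison with a model map}\label{sec:compare}

Let $G=f_\nu$ be the map to be estimated and $\tilde f=f_{\tilde\nu}$ a model. Then $g=G\circ\tilde f^{-1}$ is conformal wherever $\nu=\tilde\nu$. A quasiconformal map that is conformal on most of an annulus nearly preserves the ratio of its radii; a length--area argument makes this quantitative.

\begin{lemma}\label{lem:annulus}
Let $g$ be a quasiconformal homeomorphism of $\mathbb C$ with dilatation $\kappa$, $|\kappa|\le k'<1$, and let $H=\theta_{k'}(1)$. If $0<\rho=|w_1-w_0|\le R=|w_2-w_0|$, then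
\[
\frac{|g(w_1)-g(w_0)|}{|g(w_2)-g(w_0)|}\le H^2\,\frac\rho R\,\exp\Big(\frac1{\pi(1-k')}\int_{\rho<|w-w_0|<R}\frac{|\kappa(w)|}{|w-w_0|^2}\,dA(w)\Big).
\]
\end{lemma}

\begin{proof}
Translate so that $w_0=g(w_0)=0$, and put $\rho'=|g(w_1)|$, $R'=|g(w_2)|$, $\mathcal A=\{\rho<|w|<R\}$. By (Q3), $|g(w)|\ge\rho'/H$ for $|w|\ge\rho$ and $|g(w)|\le HR'$ for $|w|\le R$. In particular $\rho'/H\le HR'$, and by (Q2)
\[
\int_{\mathcal A}\frac{\operatorname{Jac}g}{|g|^2}\,dA=\int_{g(\mathcal A)}\frac{dA(\zeta)}{|\zeta|^2}\le2\pi\log\frac{H^2R'}{\rho'}.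
\]
For a.e.\ $t\in(\rho,R)$ the curve $\vartheta\mapsto g(te^{i\vartheta})$ is absolutely continuous and winds once around $0$. With $D=(1+|\kappa|)/(1-|\kappa|)$, (Q2) and Cauchy--Schwarz give
\[
2\pi\le\int_0^{2\pi}\frac{|\partial_\vartheta g|}{|g|}\,d\vartheta\le t\Big(\int_0^{2\pi}D\,d\vartheta\Big)^{1/2}\Big(\int_0^{2\pi}\frac{\operatorname{Jac}g}{|g|^2}\,d\vartheta\Big)^{1/2}.
\]
Write $\int_0^{2\pi}D\,d\vartheta=2\pi(1+a(t))$ and use $1/(1+a)\ge1-a$: then $t\int_0^{2\pi}\operatorname{Jac}g\,|g|^{-2}d\vartheta\ge2\pi(1-a(t))/t$. Integration in $t$ yields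
\[
2\pi\log\frac{H^2R'}{\rho'}\ge2\pi\log\frac R\rho-\int_{\mathcal A}\frac{D-1}{|w|^2}\,dA ,
\]
and $D-1\le2|\kappa|/(1-k')$.
\end{proof}

We apply this to annuli centered on the curve $\tilde f(\mathbb R)$, with radii the sizes of $\tilde f(J)$ and $\tilde f(I)$. The places where $\nu\ne\tilde\nu$ will be covered by boxes hanging from the real line, $Q^\flat=\{u-is:u\in Q,\ 0\le s\le3|Q|\}$. For the rest of the paper, given $k<1$, fix $c_0=c_0(k)\in(0,1)$ with $\theta_k(c_0)<1$.

\begin{lemma}[comparison]\label{lem:compare}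
Let $\|\nu\|_\infty,\|\tilde\nu\|_\infty\le k$ and $G=f_\nu$. Let $\tilde f=f_{\tilde\nu}$ satisfy $W(B,\alpha)$, and put $\omega=|\tilde f'|dx$. Let $J\subset I$ be intervals and $\mathcal Q$ a countable family of intervals such that a.e.\ $z\in\mathbb H^-$ with $|z-x_J|<|I|$ and $\nu(z)\ne\tilde\nu(z)$ lies in $Q^\flat$ for some $Q\in\mathcal Q$. For $i\in\mathbb Z$ let $J_i=2^iJ$ and $\mathcal Q_i=\{Q\in\mathcal Q:Q\cap4J_i\ne\emptyset\}$. Then, with $C=C(k,B)$,
\[
\frac{\operatorname{diam}G(J)}{\operatorname{diam}G(I)}\le C\,\frac{\omega(J)}{\omega(I)}\,e^{CX_J},\qquad X_J=\sum_{i:\ c_0/2<2^i<|I|/|J|}\ \ \sum_{Q\in\mathcal Q_i}\frac{\omega(Q)^2}{\omega(J_i)^2}.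
\]
\end{lemma}

\begin{proof}
Let $z_1=x_J+i|J|$, $z_2=x_J+ic_0|I|$, $w_0=\tilde f(x_J)$, $w_j=\tilde f(z_j)$, $\rho=|w_1-w_0|$, $R=|w_2-w_0|$. By \eqref{eq:qs} with $x=x_J\in J\subset I$ and (W1), $\rho\approx\omega(J)$ and $R\approx\omega(I)$, while $|G(z_1)-G(x_J)|\approx\operatorname{diam}G(J)$ and $|G(z_2)-G(x_J)|\approx\operatorname{diam}G(I)$. If $\rho>R$, then $\omega(J)/\omega(I)\ge C^{-1}$, and the claim holds because the left side is at most $1$. Let $\rho\le R$ and apply Lemma~\ref{lem:annulus} to $g=G\circ\tilde f^{-1}$, using (Q1). It remains to bound the integral in that lemma by $CX_J$.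

Let $w=\tilde f(z)$ with $\rho<|w-w_0|<R$. If $|z-x_J|\ge|I|$, then $|z_2-x_J|\le c_0|z-x_J|$, so $R\le\theta_k(c_0)|w-w_0|<|w-w_0|$, which is false. If $|z-x_J|\le c_0|J|$, then $|w-w_0|\le\theta_k(c_0)\rho<\rho$, which is false. So $c_0|J|<|z-x_J|<|I|$; this is the reason for the factor $c_0$ in $z_2$. The integer $i$ with $2^i|J|\le|z-x_J|<2^{i+1}|J|$ is therefore in the range of the sum, and $|w-w_0|\ge C^{-1}\omega(J_i)$ by \eqref{eq:qs} for the interval $J_i$. By (Q1) and (Q2), outside a null set of $w$ the inequality $\kappa(w)\ne0$ forces $z=u-is\in\mathbb H^-$ and $\nu(z)\ne\tilde\nu(z)$, hence $z\in Q^\flat$ for some $Q\in\mathcal Q$; then $u\in Q$ and $|u-x_J|<2^{i+1}|J|$, so $Q\in\mathcal Q_i$. Finally $Q^\flat$ lies within $4|Q|$ of $x_Q$, so $\tilde f(Q^\flat)$ has area at most $C\omega(Q)^2$ by \eqref{eq:qs}. Since $|\kappa|\le1$, the part of the integral that comes from the index $i$ is at most $C\sum_{Q\in\mathcal Q_i}\omega(Q)^2/\omega(J_i)^2$.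
\end{proof}

\section{The argument over the Cantor set}\label{sec:cantor}

This section is not used later. It shows the mechanism in a case where the generations are horizontal strips.

Let $\mathcal K_j$ be the family of the $2^j$ closed intervals of length $3^{-j}$ in the construction of the middle-thirds Cantor set; distinct members of $\mathcal K_j$ are at distance at least $3^{-j}$. Let
\[
\Omega_j=\{u-is:\ u\in J\text{ for some }J\in\mathcal K_j,\ \ 3^{-j-1}\le s<3^{-j}\},\qquad\Omega=\bigcup_{j\ge0}\Omega_j .
\]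
Every coefficient supported in $\Omega$ with supremum less than $1$ lies in $M_B(\mathbb H^-)$. Indeed, the part of $\bigcup_{j\ge i}\Omega_j$ under a fixed member of $\mathcal K_i$ has $s^{-1}du\,ds$-mass $\sum_{j\ge i}2^{j-i}3^{-j}\log3=3^{1-i}\log3$; an interval $I$ with $3^{-i-1}<|I|\le3^{-i}$ meets at most two members of $\mathcal K_i$ and its box meets only $\Omega_j$ with $j\ge i$; and for $|I|>1$ the total mass $3\log3$ suffices.

Let $\mu\in M_C$ be supported in $\Omega$, with $k=\|\mu\|_\infty$, and let $f_\mu$ satisfy $W(B,\alpha)$ (Lemma~\ref{lem:local}). Fix $m$, $t$ and a large integer $p$. Let $\nu=\chi_t(j)\mu$ on $\Omega_j$ for $j<p$, let $\nu=0$ elsewhere, and put $G=f_\nu$. We show that for large $m$ the length of $G(I)$ is at most $C\operatorname{diam}G(I)$ for all $I\in\mathcal K_i$, $i\le p$, with $C$ independent of $t$ and $p$. Fix such an $I$ and put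
\[
Z_j=\sum_{J\in\mathcal K_j,\ J\subset I}\operatorname{diam}G(J),\qquad i\le j\le p .
\]
Constants depend only on $k,B,\alpha$.

\emph{(a) The length of $G(I)$ is at most $C\sum_jZ_j$.} Let $N(J)$ be the open $|J|/3$-neighborhood of $J$ in $\mathbb R$. For $x\in I$ take the largest $j\le p$ such that $x\in N(J)$ for some $J\in\mathcal K_j$ with $J\subset I$. The disk of radius $|J|/9=3^{-j-2}$ about $x$ misses the support of $\nu$. For $j=p$ this holds because the support has $s\ge3^{-p}$. For $j<p$, a point of $\Omega$ in the disk would lie under some $J'\in\mathcal K_{j+1}$ at distance less than $|J'|/3$ from $x$; then $J'\subset I$ by the separation of $\mathcal K_i$, and $x\in N(J')$, against the choice of $j$. So \eqref{eq:cauchy} gives $|G'(x)|\le C\operatorname{diam}G(J)/|J|$, and $|N(J)|\le2|J|$.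

\emph{(b) One generation costs a constant: $Z_{j+1}\le2Z_j$,} since each interval has two children. For the path $\sigma\mu$ this is the only estimate at hand, and it does not make $\sum Z_j$ converge.

\emph{(c) A long window gains.} Suppose $j+l\le p$ and $\chi_t$ equals $0$ at all of $j,\dots,j+l-1$, or equals $1$ at all of them. Then $\nu$ agrees with the model $\tilde\nu=0$ or $\tilde\nu=\mu$ on the strip $3^{-j-l}\le s<3^{-j}$. Let $I'\in\mathcal K_j$ and $J\in\mathcal K_{j+l}$ with $J\subset I'$, and apply Lemma~\ref{lem:compare} to $J\subset I'$ with $\mathcal Q$ a partition of $\mathbb R$ into intervals of length $|J|$. The hypothesis holds: $|z-x_J|<|I'|$ and $\nu(z)\ne\tilde\nu(z)$ force $s<|J|$. To avoid a clash with $i$, call the summation index $\iota$. Each $Q\in\mathcal Q_\iota$ has $|Q|=2^{-\iota}|J_\iota|<2c_0^{-1}|J_\iota|$, so $Q\subset(4+4c_0^{-1})J_\iota$, and \eqref{eq:squares} bounds the inner sum by $C2^{-\iota\alpha}$. Hence $X_J\le C$. The union $E$ of these $J$ has $|E|=(2/3)^l|I'|$, so by (W2)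
\[
\sum_{J}\operatorname{diam}G(J)\le C\,\frac{\omega(E)}{\omega(I')}\operatorname{diam}G(I')\le C_\circ(2/3)^{\alpha l}\operatorname{diam}G(I'),
\]
that is, $Z_{j+l}\le C_\circ(2/3)^{\alpha l}Z_j$. We take $C_\circ\ge2$.

\emph{Summation.} By \eqref{eq:chi} the integers split into runs of lengths $r,\,1,\,m-r-1$, repeated periodically. Let $j_0=i$ and let $j_1\le j_2\le\cdots$ be the starting points larger than $i$ of the successive runs, empty runs included. By (b) and (c), as long as the indices do not exceed $p$,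
\[
Z_{j_{q+1}}\le C_\circ Z_{j_q},\qquad\sum_{j_q\le j<j_{q+1}}Z_j\le CZ_{j_q},\qquad Z_{j_{q+3}}\le2C_\circ^2(2/3)^{\alpha(m-1)}Z_{j_q}\quad(q\ge1).
\]
The last factor is at most $\frac12$ for large $m$, and then $\sum_jZ_j\le CZ_i=C\operatorname{diam}G(I)$.

For general $\mu$ three things change. The mass of $\mu$ is not organized in horizontal strips, so the generations must be constructed from $\mu$, and they are bounded by Lipschitz graphs; the decay $(2/3)^l$ must come from the Carleson condition (Section~\ref{sec:generation}). An interval may have arbitrarily many children within one generation, so (b) is replaced by a comparison with a model from Lemma~\ref{lem:small}. And the floor of a window is tilted, so $X_J$ is no longer bounded. We treat this last point first.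

\section{Windows with a tilted floor}\label{sec:window}

Suppose the floor of the window is the graph of a function $h$ of small slope $\varepsilon$. At distance $2^i|J|$ from $x_J$ the floor may have height $\varepsilon2^i|J|$, so the $i$-th term of $X_J$ is only bounded by $C\varepsilon^\alpha$, and the number of terms, about $\log(|I|/|J|)$, is unbounded. However, a box $Q^\flat$ under the floor is large relative to $J_i$ for only a few $i$, so these terms form a Carleson sequence with constant $C\varepsilon^\alpha$. Such sums are exponentially integrable, with an exponent that is large when the constant is small.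

\begin{lemma}\label{lem:exp}
Let $\omega$ be a finite positive measure on $I$, and let $b_D\ge0$ be numbers indexed by the dyadic subintervals $D$ of $I$ such that $\sum_{D\subset D_0}b_D\,\omega(D)\le\beta\,\omega(D_0)$ for every dyadic $D_0\subset I$. Put $S(x)=\sum_{D\ni x}b_D$. If $a\ge0$ and $a\beta\le\frac12$, then $\int_Ie^{aS}d\omega\le2\,\omega(I)$.
\end{lemma}

\begin{proof}
The intervals that contain $x$ are nested, so every ordered $j$-tuple of them is a permutation of a decreasing one, and
$S(x)^j\le j!\sum_{D_1\supset\cdots\supset D_j}b_{D_1}\cdots b_{D_j}1_{D_j}(x)$, where equality of consecutive intervals is allowed. Integrate, and sum first over $D_j\subset D_{j-1}$, then over $D_{j-1}\subset D_{j-2}$, and so on. Each summation gives a factor $\beta$, so $\int_IS^jd\omega\le j!\,\beta^j\omega(I)$ and $\int_Ie^{aS}d\omega\le\omega(I)\sum_j(a\beta)^j$.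
\end{proof}

\begin{lemma}[window lemma]\label{lem:window}
Given $k<1$, $B$, $\alpha$, there are $\varepsilon_0\in(0,\frac1{100}]$ and $C_1$ such that the following holds for $0<\varepsilon\le\varepsilon_0$. Let $\|\nu\|_\infty,\|\tilde\nu\|_\infty\le k$, let $G=f_\nu$, and let $f_{\tilde\nu}$ satisfy $W(B,\alpha)$. Let $h:\mathbb R\to(0,\infty)$ be $2\varepsilon$-Lipschitz with $\inf h>0$, and let $I$ be an interval with
\[
\nu(u-is)=\tilde\nu(u-is)\quad\text{for a.e. }(u,s)\text{ with }|u-x_I|\le2|I|,\ \ h(u)\le s\le2|I| .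
\]
Let $\mathcal J$ be a family of disjoint dyadic subintervals $J$ of $I$ with $h(x_J)\le17|J|$, and let $E$ be their union. Then
\[
\sum_{J\in\mathcal J}\operatorname{diam}G(J)\le C_1\Big(\frac{|E|}{|I|}\Big)^{\alpha/2}\operatorname{diam}G(I).
\]
\end{lemma}

The condition $h(x_J)\le17|J|$ says that $J$ is not much shorter than the height of the floor: below that scale $\nu$ is unrelated to the model, and no estimate can be expected.

\begin{proof}
Let $\omega=|f_{\tilde\nu}'|dx$. Constants depend on $k,B,\alpha$, and not on $\varepsilon\le\frac1{100}$.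

\emph{Step 1: boxes under the floor.} Let $\mathcal Q$ be the family of maximal standard dyadic intervals $Q\subset\mathbb R$ with $|Q|\le h(x_Q)$. If $|Q|\le h(x_Q)$ and $x\in Q$, then $h(x)\ge h(x_Q)-\varepsilon|Q|\ge|Q|/2$. So the intervals that contain a given $x$ and satisfy the condition have bounded length, and short ones satisfy it because $\inf h>0$. Hence $\mathcal Q$ is a partition of $\mathbb R$. The parent of $Q\in\mathcal Q$ fails the condition, so $h<2|Q|+2\varepsilon|Q|$ on $Q$. Thus $|Q|/2\le h\le3|Q|$ on $Q$.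

Fix $J\in\mathcal J$. If $z=u-is\in\mathbb H^-$ and $|z-x_J|<|I|$, then $|u-x_I|<\frac32|I|$ and $s<|I|$. So, up to a null set, $\nu(z)\ne\tilde\nu(z)$ forces $s<h(u)$, and $z\in Q^\flat$ for the $Q\in\mathcal Q$ that contains $u$. Lemma~\ref{lem:compare} applies.

\emph{Step 2: bounding $X_J$ by a dyadic sum.} Let $c_0/2<2^i<|I|/|J|$, $Q\in\mathcal Q_i$, and $u\in Q\cap4J_i$. Then
\begin{equation}\label{eq:Qsize}
|Q|\le2h(u)\le2\big(17|J|+2\varepsilon\,2^{i+1}|J|\big)=(34\cdot2^{-i}+8\varepsilon)\,|J_i|\le(68c_0^{-1}+1)\,|J_i| ,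
\end{equation}
so $Q\subset\lambda J_i$ with $\lambda=6+136c_0^{-1}$. By \eqref{eq:squares} the $i$-th term of $X_J$ is at most $C(2^{-i}+\varepsilon)^\alpha$. The terms with $2^{-i}>\varepsilon$ add up to at most $C\sum_{2^i>c_0/2}2^{-i\alpha}\le C$, as in the flat case. If $2^{-i}\le\varepsilon$, then $i>0$ and $|J_i|<|I|$, so there is a dyadic $D$ with $J\subset D\subset I$ and $|D|=|J_i|$. Since $|x_D-x_J|\le|D|/2$, we have $\lambda J_i\subset\lambda'D$ with $\lambda'=\lambda+1$, and $D\subset2J_i$, so $\omega(D)\le C\omega(J_i)$ by \eqref{eq:doubling}. By \eqref{eq:Qsize}, $|Q|\le42\varepsilon|D|$. Different $i$ give different $D$, hence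
\[
X_J\le C+C\sum_{J\subset D\subset I}b_D,\qquad b_D=\sum_{Q\in\mathcal Q,\ Q\subset\lambda'D,\ |Q|\le42\varepsilon|D|}\frac{\omega(Q)^2}{\omega(D)^2}.
\]
The numbers $b_D$ do not depend on $J$.

\emph{Step 3: the Carleson condition.} Let $D_0\subset I$ be dyadic. If $D\subset D_0$, then $\lambda'D\subset\lambda'D_0$. For given $Q$ and given length there are at most $\lambda'+1$ dyadic $D$ with $Q\subset\lambda'D$, and $\omega(Q)/\omega(D)\le C(|Q|/|D|)^\alpha$ by \eqref{eq:doubling}. The lengths $|D|\ge|Q|/(42\varepsilon)$ form a geometric sequence with ratio $2$. Therefore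
\[
\sum_{D\subset D_0}b_D\,\omega(D)\le\sum_{Q\subset\lambda'D_0}\omega(Q)\sum_{\substack{D:\ Q\subset\lambda'D\\ |D|\ge|Q|/(42\varepsilon)}}\frac{\omega(Q)}{\omega(D)}\le C\varepsilon^\alpha\,\omega(\lambda'D_0)\le\beta\,\omega(D_0),\qquad\beta=C\varepsilon^\alpha .
\]

\emph{Step 4: summation.} Let $S=\sum_Db_D1_D$. By Lemma~\ref{lem:compare} and Step 2 there is $a=a(k,B,\alpha)$ such that, for $J\in\mathcal J$,
\[
\frac{\operatorname{diam}G(J)}{\operatorname{diam}G(I)}\le C\,\frac{\omega(J)}{\omega(I)}\exp\Big(\frac a2\sum_{J\subset D\subset I}b_D\Big)\le\frac C{\omega(I)}\int_Je^{aS/2}d\omega .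
\]
Choose $\varepsilon_0$ so that $a\beta\le\frac12$ for $\varepsilon\le\varepsilon_0$; this is the only place where the slope must be small in terms of $k,B,\alpha$. By Cauchy--Schwarz, Lemma~\ref{lem:exp} and (W2),
\[
\sum_{J\in\mathcal J}\frac{\operatorname{diam}G(J)}{\operatorname{diam}G(I)}\le\frac C{\omega(I)}\,\omega(E)^{1/2}\Big(\int_Ie^{aS}d\omega\Big)^{1/2}\le C\Big(\frac{\omega(E)}{\omega(I)}\Big)^{1/2}\le C_1\Big(\frac{|E|}{|I|}\Big)^{\alpha/2}.\qedhere
\]
\end{proof}

\section{The generation function}\label{sec:generation}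

We need a function $n$ with three properties: its level sets are graphs of slope at most $\varepsilon$, so that the window lemma applies; the layer between the levels $L$ and $L+1$ has small Carleson constant; and few vertical lines cross many levels. A Carleson constant is controlled by the $s^{-2}du\,ds$-mass in cones with vertex on the line, so we count mass with this scale-invariant measure. To make the level sets flat, we count the mass above a \emph{wide} wedge.

Throughout this section $0<\varepsilon\le\frac1{100}$, and $\varrho$ is a measurable function on $\{(u,s):s>0\}$ with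
\begin{equation}\label{eq:rho}
0\le\varrho\le A,\qquad\int_{I\times(0,|I|)}\varrho\,\frac{du\,ds}s\le N|I|\quad\text{for all intervals }I,
\end{equation}
where $A>0$. For Theorem~\ref{thm:Y}, $\varrho$ will be a large multiple of $|\mu|^2$. Put $d\mathrm m=\varrho\,s^{-2}du\,ds$ and, for $x\in\mathbb R$, $y\ge0$,
\[
V(x,y)=\{(u,s):\ s>y+\varepsilon|x-u|\}.
\]
By the triangle inequality, $V(x,y)\subset V(x',y')$ if $y\ge y'+\varepsilon|x-x'|$. For $y>0$ and $t\ge1$,
\begin{equation}\label{eq:strip}
\mathrm m\big(V(x,y)\setminus V(x,ty)\big)\le A\int_{\mathbb R}\frac{(t-1)y\,du}{(y+\varepsilon|x-u|)^2}=\frac{2A(t-1)}\varepsilon .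
\end{equation}
One would like to set $n(p)=\mathrm m(V(p))$, but this may be infinite, so we subtract the mass of a fixed wedge. Let $p=(x,y)$ and $p'=(x',y')$ with $y,y'>0$, and put $Y=\max(y,y'+\varepsilon|x-x'|)$, $Y'=Y+\varepsilon|x-x'|$. Then $V(x',Y')\subset V(x,Y)\subset V(p)\cap V(p')$. So the symmetric difference of $V(p)$ and $V(p')$ is contained in the union of $V(x,y)\setminus V(x,Y)$ and $V(x',y')\setminus V(x',Y')$, which have finite mass by \eqref{eq:strip}. Hence the \emph{generation function}
\[
n(p)=\int\big(1_{V(p)}-1_{V(0,1)}\big)\,d\mathrm m ,\qquad p=(x,y),\ y>0,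
\]
is well defined, and $n(p)-n(p')=\mathrm m(V(p)\setminus V(p'))$ whenever $V(p')\subset V(p)$. It satisfies
\begin{align}
&n(x',y')\ge n(x,y)\quad\text{if }y\ge y'+\varepsilon|x-x'|,\label{eq:n1}\\
&0\le n(x,y)-n(x,ty)\le2A(t-1)/\varepsilon\quad\text{for }t\ge1,\label{eq:n2}\\
&|n(x,y)-n(x',y)|\le2A|x-x'|/y .\label{eq:n3}
\end{align}
The first two follow from the inclusion of wedges and \eqref{eq:strip}; for the third, $n(x',y)\ge n(x,y+\varepsilon|x-x'|)\ge n(x,y)-2A|x-x'|/y$, and the roles of $x,x'$ can be exchanged. So $n$ is continuous and nonincreasing in $y$, and $n(x,0+)=\lim_{y\to0}n(x,y)\le\infty$ exists.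

For example, let $\varrho$ be the indicator of the cone $|u|<s$, for which $A=1$, $N=2$. In polar coordinates $d\mathrm m=\sin^{-2}\vartheta\,d\vartheta\,dr/r$ for $\pi/4<\vartheta<3\pi/4$, and each ray in the cone enters $V(0,y)$ at a radius proportional to $y$. Hence $n(0,y)=2\log(1/y)$, and $\mathrm m(V(0,1))=\infty$. Above the vertex, generations are geometric scales, as over the Cantor set.

For $L\in\mathbb R$ let $\eta_L(x)=\sup\{y>0:n(x,y)\ge L\}\in[0,\infty]$, with $\sup\emptyset=0$. By continuity and monotonicity, for $y>0$,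
\[
n(x,y)\ge L\iff y\le\eta_L(x),
\]
and $\eta_L$ is nonincreasing in $L$. Moreover $\eta_L(x')\ge\eta_L(x)-\varepsilon|x-x'|$: if $0<y'<\infty$ and $y=y'+\varepsilon|x-x'|\le\eta_L(x)$, then $n(x',y')\ge n(x,y)\ge L$ by \eqref{eq:n1}. So $\eta_L$ is either identically $\infty$ or finite and $\varepsilon$-Lipschitz.

\begin{lemma}[few lines cross many levels]\label{lem:decay}
There are $C_2,c_2>0$ depending only on $A,N,\varepsilon$ such that for all intervals $I$ and all $t\in\mathbb R$,
\[
|\{x\in I:\ n(x,0+)-n(x_I,|I|)\ge t\}|\le C_2e^{-c_2t}|I| .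
\]
\end{lemma}

\begin{proof}
\emph{Mean bound.} Let $D_0$ be an interval of length $\ell$ and $x\in D_0$. Then $n(x,0+)-n(x,2\ell)=\mathrm m(S_x)$, where $S_x=\{\varepsilon|x-u|<s\le2\ell+\varepsilon|x-u|\}$. The part of $S_x$ with $\varepsilon|x-u|>2\ell$ has mass at most $A\int_{\varepsilon|x-u|>2\ell}2\ell\,(\varepsilon|x-u|)^{-2}du=2A/\varepsilon$. The part with $\varepsilon|x-u|\le2\ell$ has $s\le4\ell$ and $|u-x_{D_0}|\le3\ell/\varepsilon$, so it lies in the Carleson box $R$ of the interval of length $6\ell/\varepsilon$ centered at $x_{D_0}$. For given $(u,s)$ the set of $x$ with $\varepsilon|x-u|<s$ has length $2s/\varepsilon$. By Fubini's theorem and \eqref{eq:rho},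
\[
\int_{D_0}\big(n(x,0+)-n(x,2\ell)\big)dx\le\frac{2A\ell}\varepsilon+\int_R\frac{2s}\varepsilon\,d\mathrm m\le\Big(\frac{2A}\varepsilon+\frac{12N}{\varepsilon^2}\Big)\ell=:\frac\beta3\,\ell .
\]

\emph{A Carleson sequence.} For dyadic $D\subset I$ let $b_D=\sup_{x\in D}\big(n(x,|D|/2)-n(x,|D|)\big)$. Telescoping along the heights $2^{-j}|I|$ gives $n(x,0+)-n(x,|I|)\le S(x):=\sum_{D\ni x}b_D$. For $x,x'\in D$, \eqref{eq:n1} gives $n(x,|D|/2)\le n(x',|D|/4)$ and $n(x,|D|)\ge n(x',2|D|)$, so $b_D\le n(x',|D|/4)-n(x',2|D|)$ for every $x'\in D$. This difference is a sum of three consecutive dyadic increments of $n(x',\cdot)$, and each increment occurs for at most three $D\ni x'$. Hence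
\[
\sum_{D\subset D_0}b_D|D|=\int_{D_0}\sum_{x'\in D\subset D_0}b_D\,dx'\le3\int_{D_0}\big(n(x',0+)-n(x',2|D_0|)\big)dx'\le\beta|D_0| .
\]
Lemma~\ref{lem:exp} with Lebesgue measure and $c_2=1/(2\beta)$ gives $\int_Ie^{c_2S}dx\le2|I|$. By \eqref{eq:n3}, $|n(x,|I|)-n(x_I,|I|)|\le A$ on $I$, so the set in question lies in $\{S\ge t-A\}$, and Chebyshev's inequality gives the claim with $C_2=2e^{c_2A}$.
\end{proof}

\begin{lemma}[one generation is small]\label{lem:onegen}
For $L\in\mathbb R$ let $\Sigma_L=\{(u,s):s>0,\ 2\eta_{L+1}(u)\le s<\eta_L(u)\}$. Then for every interval $I$,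
\[
\int_{\Sigma_L\cap(I\times(0,|I|))}\varrho\,\frac{du\,ds}s\le\frac32\,|I| .
\]
\end{lemma}

The bound does not depend on $A$, $N$ or $\varepsilon$; this is what allows us to choose the unit of mass before the slope. The set $\Sigma_L$ omits the bottom part $\eta_{L+1}<s<2\eta_{L+1}$ of the generation, because a point just above the graph of $\eta_{L+1}$ may lie below the wedge with vertex $(x,\eta_{L+1}(x))$, where the count at $x$ does not see it; see Figure~\ref{fig:gen}. The omission is harmless: $2\eta_{L+1}$ is still a floor to which the window lemma applies.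

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\begin{scope}
\clip (0,0) -- (3.4,3.4) -- (-3.4,3.4) -- cycle;
\fill[gray!30] plot[domain=-4:4,samples=40] (\x,{0.9+0.2*sin(deg(\x))}) -- plot[domain=4:-4,samples=40] (\x,{2.5+0.15*cos(deg(\x))}) -- cycle;
\end{scope}
\draw[->] (-4.2,0) -- (4.4,0) node[right] {$u$};
\draw[dashed] (-3.4,3.4) -- (0,0) -- (3.4,3.4);
\draw plot[domain=-4:4,samples=40] (\x,{0.45+0.1*sin(deg(\x))}) node[right] {$\eta_{L+1}$};
\draw plot[domain=-4:4,samples=40] (\x,{0.9+0.2*sin(deg(\x))}) node[right] {$2\eta_{L+1}$};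
\draw plot[domain=-4:4,samples=40] (\x,{2.5+0.15*cos(deg(\x))}) node[right] {$\eta_L$};
\draw[very thick] (-4,1.25) -- (0,0.45) -- (4,1.25) node[right] {$\partial V(x,\eta_{L+1}(x))$};
\draw[very thick] (-4,3.45) -- (0,2.65) -- (4,3.45) node[right] {$\partial V(x,\eta_L(x))$};
\fill (0,0) circle (1.5pt) node[below] {$x$};
\node at (0,1.75) {$\Sigma_{L,x}$};
\end{tikzpicture}
\caption{The half-plane of points $(u,s)$, with $s$ vertical and slopes exaggerated. The shaded set $\Sigma_{L,x}$ lies between the graphs of $2\eta_{L+1}$ and $\eta_L$ and inside the dashed cone $|u-x|\le s$. It is contained in the region between the two thick wedges, whose vertices lie above $x$ on the graphs of $\eta_{L+1}$ and $\eta_L$. That region has $\mathrm m$-mass at most $1$.}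
\label{fig:gen}
\end{figure}

\begin{proof}
If $\eta_{L+1}\equiv\infty$, then $\Sigma_L=\emptyset$. Let $\eta_{L+1}$ be finite, fix $x$, and let $\Sigma_{L,x}=\{(u,s)\in\Sigma_L:|x-u|\le s\}$. For $(u,s)\in\Sigma_{L,x}$,
\[
\eta_{L+1}(x)+\varepsilon|x-u|\le\eta_{L+1}(u)+2\varepsilon s\le\tfrac s2+2\varepsilon s<s,\qquad s-\varepsilon|x-u|<\eta_L(u)-\varepsilon|x-u|\le\eta_L(x).
\]
So $\Sigma_{L,x}$ is contained in $\{\eta_{L+1}(x)<s-\varepsilon|x-u|<\eta_L(x)\}$. This set is empty or is the increasing union of the sets $V(x,y)\setminus V(x,y')=\{y<s-\varepsilon|x-u|\le y'\}$ with $\eta_{L+1}(x)<y<y'<\eta_L(x)$, as $y$ decreases and $y'$ increases. Each of them has mass $n(x,y)-n(x,y')<(L+1)-L$. Hence $\mathrm m(\Sigma_{L,x})\le1$.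

Integrate over $x\in3I$. For $u\in I$ and $s<|I|$ the set $\{x:|x-u|\le s\}$ lies in $3I$ and has length $2s$. So $\int_{\Sigma_L\cap(I\times(0,|I|))}2s\,d\mathrm m\le3|I|$.
\end{proof}

\section{Proof of Theorem~\ref{thm:Y}}\label{sec:proof}

We state the main estimate so that it also serves for Theorem~\ref{thm:contractible}, where one function $n$ is used for many coefficients.

\begin{proposition}\label{prop:main}
Let $k<1$, $B\ge B_1$, $0<\alpha\le\alpha_1$ and $\varepsilon=\varepsilon_0(k,B,\alpha)$, with the constants of Lemmas~\ref{lem:small} and~\ref{lem:window}. Let $\varrho$ satisfy \eqref{eq:rho}, and let $n,\eta_L,\Sigma_L$ be defined from $\varrho$ and $\varepsilon$. There are an integer $m$ and a constant $K$, depending only on $k,B,\alpha,A,N$, with the following property. If $\mu\in M_B(\mathbb H^-)$, $\|\mu\|_\infty\le k$, and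
\begin{itemize}
\item[(i)] $f_\mu$ satisfies $W(B,\alpha)$,
\item[(ii)] $\mathcal C(\mu1_{\Sigma_L})\le c(k)$ for all $L\in\mathbb Z$,
\end{itemize}
then for all $t\in[0,m]$ the coefficient $\chi_t(n)\mu$ lies in $M_C$, and its curve is chord-arc with constant $K$.
\end{proposition}

\begin{proof}
Constants $C,c'$ depend only on $k,B,\alpha,A,N$; in particular they do not depend on $m$, which is chosen at the end. Fix $m$ and $t=r+1-\sigma$ as in \eqref{eq:chi}, and let $\nu=\chi_t(n)\mu$.

\emph{Truncation.} We do not yet know that $f_\nu(\mathbb R)$ is rectifiable, so we first cut $\nu$ off near the line. Let $y_0>0$, $\nu^{y_0}=\nu1_{\{s>y_0\}}$ and $G=f_{\nu^{y_0}}$, which is holomorphic on $\{\operatorname{Im}z>-y_0\}$. Write $d(J)=\operatorname{diam}G(J)$. We shall prove that for a suitable $m$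
\begin{equation}\label{eq:goal}
\int_I|G'(x)|\,dx\le C\,d(I)\qquad\text{for every interval }I,
\end{equation}
with $C$ independent of $y_0$. This suffices. By \eqref{eq:qs} and \eqref{eq:goal}, $\sum_j|G(x_j)-G(x_{j-1})|\le K|G(b)-G(a)|$ for every partition $a=x_0<\dots<x_p=b$. As $y_0\to0$, $G\to f_\nu$ locally uniformly by (Q4), so the same inequality holds for $f_\nu$, and $f_\nu(\mathbb R)$ is chord-arc with constant $K$. Since $|\nu|\le|\mu|$, we have $\nu\in M_B(\mathbb H^-)$, hence $\nu\in M_C$.

\emph{Levels and models.} For $p\in\mathbb Z$ put $L_{3p}=pm$, $L_{3p+1}=pm+r$, $L_{3p+2}=pm+r+1$, and write $\eta_{(q)}=\eta_{L_q}$. The sequence $L_q$ is nondecreasing and $L_{q+3}-L_q=m$. On $\{L_q\le n<L_{q+1}\}$ we have $\nu=0$, $\sigma\mu$, $\mu$ for $q\equiv0,1,2\pmod3$. Let the model $\tilde\nu_q$ be $0$, $\sigma\mu1_{\Sigma_{L_q}}$, $\mu$ in these three cases; in the second case $L_{q+1}=L_q+1$. Always $\|\tilde\nu_q\|_\infty\le k$, and $f_{\tilde\nu_q}$ satisfies $W(B,\alpha)$: the identity does, the second model does by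 (ii) and Lemma~\ref{lem:small}, and the third by (i).

Put $C_3=15A/\varepsilon$. An interval $J$ is called
\begin{itemize}
\item \emph{terminal} if $4|J|\le y_0$;
\item \emph{$q$-good} if $4|J|\le\eta_{(q)}(x_J)$, that is, $n(x_J,4|J|)\ge L_q$;
\item \emph{$q$-fresh} if $n(x_J,|J|)\le L_q+C_3$.
\end{itemize}
A $q$-good interval has its scale below the top of the $q$-th window; a $q$-fresh one has not gone far beyond that top, so that most of the window still lies below it. If $J$ is terminal, then \eqref{eq:cauchy} with $\varrho=1$ gives $\int_J|G'|\le C\,d(J)$.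

\emph{One step.} Let $I$ be $q$-good and not terminal, and let $\mathcal J_q(I)$ be the family of maximal dyadic subintervals of $I$ that are $(q+1)$-good or terminal. Short intervals are terminal, so $\mathcal J_q(I)$ is a finite partition of $I$, and its nonterminal members are $(q+1)$-good. We claim:
\begin{itemize}
\item[(A)] $\sum_{J\in\mathcal J_q(I)}d(J)\le C\,d(I)$.
\item[(B)] If $I$ is $q$-fresh, then $\sum d(J)\le a_q\,d(I)$, where the sum runs over the nonterminal $J\in\mathcal J_q(I)$ and $a_q=Ce^{-c'(L_{q+1}-L_q)}$, $c'=\alpha c_2/2$.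
\item[(C)] Every $J\in\mathcal J_q(I)$ with $J\ne I$ is $(q+1)$-fresh. If $\mathcal J_q(I)=\{I\}$ and $I$ is $q$-fresh, then $I$ is $(q+1)$-fresh.
\end{itemize}

Suppose first that $\mathcal J_q(I)=\{I\}$. Then (A) is trivial, and (C) holds because $L_{q+1}\ge L_q$. The interval $I$ is $(q+1)$-good, so if it is $q$-fresh, then $L_{q+1}\le n(x_I,4|I|)\le n(x_I,|I|)\le L_q+C_3$, and (B) holds with any $C\ge e^{c'C_3}$.

Suppose now that $\mathcal J_q(I)\ne\{I\}$. Then $I$ is not $(q+1)$-good, so $\eta_{(q+1)}$ is finite, and $h=\max(2\eta_{(q+1)},y_0)$ is $2\varepsilon$-Lipschitz with $\inf h\ge y_0$. We check the hypotheses of Lemma~\ref{lem:window} for $\nu^{y_0}$ and the model $\tilde\nu_q$. Let $J\in\mathcal J_q(I)$. Its parent is neither $(q+1)$-good nor terminal, so $\eta_{(q+1)}(x_{\hat J})<8|J|$ and $y_0<8|J|$; as $|x_J-x_{\hat J}|=|J|/2$, we get $h(x_J)\le16|J|+\varepsilon|J|\le17|J|$. Next let $|u-x_I|\le2|I|$, $h(u)\le s\le2|I|$, $s\ne y_0$. Since $I$ is $q$-good, $\eta_{(q)}(u)\ge(4-2\varepsilon)|I|>s$. Also $s\ge2\eta_{(q+1)}(u)$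 and $s>y_0>0$, so $s>\eta_{(q+1)}(u)$. Thus $L_q\le n(u,s)<L_{q+1}$ and $\nu^{y_0}=\nu=\tilde\nu_q$ at $u-is$; for $q\equiv1$ this uses $(u,s)\in\Sigma_{L_q}$. So the window lemma applies to $\mathcal J_q(I)$ and to its subfamilies, and (A) follows with $E=I$.

For (B) let $E$ be the union of the nonterminal $J\in\mathcal J_q(I)$. On such $J$ we have $\eta_{(q+1)}\ge(4-\varepsilon)|J|>0$, so $n(x,0+)\ge L_{q+1}$ on $E$. If $I$ is $q$-fresh, then $n(x,0+)-n(x_I,|I|)\ge L_{q+1}-L_q-C_3$ on $E$. Lemma~\ref{lem:decay} gives $|E|\le C_2e^{c_2C_3}e^{-c_2(L_{q+1}-L_q)}|I|$, and Lemma~\ref{lem:window} gives (B).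

For (C), the parent of $J$ is not $(q+1)$-good, so $n(x_{\hat J},8|J|)<L_{q+1}$. By \eqref{eq:n2} and \eqref{eq:n3},
\[
n(x_J,|J|)\le n(x_J,8|J|)+\frac{14A}\varepsilon\le n(x_{\hat J},8|J|)+\frac A8+\frac{14A}\varepsilon\le L_{q+1}+C_3 .
\]

\emph{Iteration.} Let $I$ be any half-open interval. If it is terminal, \eqref{eq:goal} holds. Otherwise let $q_0$ be the largest $q$ with $L_q\le n(x_I,4|I|)$; it exists because $L_q\to\pm\infty$ as $q\to\pm\infty$. Then $I$ is $q_0$-good and $\mathcal J_{q_0}(I)\ne\{I\}$. Let $\mathcal G_1=\mathcal J_{q_0}(I)$, and let $\mathcal G_{i+1}$ be the union of the families $\mathcal J_{q_0+i}(J)$ over the nonterminal $J\in\mathcal G_i$. By induction with (C), every nonterminal $J\in\mathcal G_i$ is $(q_0+i)$-good and $(q_0+i)$-fresh; for $i=1$ we use that all members of $\mathcal G_1$ differ from $I$. Let $Z_i$ and $T_i$ be the sums of $d(J)$ over the nonterminal and the terminal $J\in\mathcal G_i$, and let $Z_0=d(I)$. By (A) and (B),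
\[
T_{i+1}\le CZ_i\quad(i\ge0),\qquad Z_1\le CZ_0,\qquad Z_{i+1}\le a_{q_0+i}Z_i\quad(i\ge1).
\]
Each $a_q$ is at most $C$, and $a_qa_{q+1}a_{q+2}=C^3e^{-c'm}$. \emph{Choose $m$ with $C^3e^{-c'm}\le\frac12$.} Then $Z_{i+3}\le\frac12Z_i$ for $i\ge1$, and $\sum_{i\ge0}Z_i\le Z_0+2(Z_1+Z_2+Z_3)\le CZ_0$.

The process stops. A nonterminal $J\in\mathcal G_i$ has $4|J|>y_0$, so $L_{q_0+i}\le n(x_J,4|J|)\le n(x_J,y_0)\le\max_{x\in\bar I}n(x,y_0)<\infty$, which bounds $i$. So $I$ is the disjoint union of the terminal intervals produced, and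
\[
\int_I|G'|\,dx\le C\sum_{i\ge1}T_i\le C\sum_{i\ge0}Z_i\le C\,d(I).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Y}]
Let $\mu\in M_C$ and $k=\|\mu\|_\infty$. Choose, in this order: $\Theta=3/(2c(k))$; constants $B\ge B_1$, $\alpha\le\alpha_1$ such that $f_\mu$ satisfies $W(B,\alpha)$, by Lemma~\ref{lem:local}; and $\varepsilon=\varepsilon_0(k,B,\alpha)$. The function $\varrho=\Theta|\mu|^2$ satisfies \eqref{eq:rho} with $A=\Theta$ and $N=\Theta\,\mathcal C(\mu)$. By Lemma~\ref{lem:onegen}, $\mathcal C(\mu1_{\Sigma_L})\le3/(2\Theta)=c(k)$. Proposition~\ref{prop:main} gives $m$ and $K$ such that all $\mu_t=\chi_t(n)\mu$ lie in $M_C$ and have chord-arc constant $K$. We have $\mu_0=\mu$, $\mu_m=0$, and $|\mu_t-\mu_{t'}|\le|t-t'||\mu|$ pointwise, so $\|\mu_t-\mu_{t'}\|_M\le|t-t'|\,\|\mu\|_M$.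

By (T4) every point of $Y$ is $\Lambda([0],[\mu])$ with $\mu\in M_C$. By (T1), (T2) and (T4), $t\mapsto\Lambda([0],[\mu_t])$ is a continuous path in $Y$ from this point to $\Lambda([0],[0])=0$.
\end{proof}

\begin{remark}
The three properties of $\mu$ enter at separate places. The bound $\|\mu\|_\infty<1$ gives quasisymmetry and the constant $c(k)$. The Carleson condition is used, within the estimate, only in Lemma~\ref{lem:decay}, the source of the gain $e^{-c'm}$. The chord-arc property of $f_\mu(\mathbb R)$ is used only to make $\mu$ a model on the windows with $q\equiv2$; it cannot be dropped, since $\mu_0=\mu$. The truncations $\nu^{y_0}$ serve only for an a priori bound and are not part of the path.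
\end{remark}

\section{The whole space of chord-arc embeddings}\label{sec:whole}

To prove Theorem~\ref{thm:whole} we factor a BMO embedding as $\gamma=f_\nu\circ h^+$ with a homeomorphism $h^+$ of $\mathbb R$, straighten $f_\nu$ by Theorem~\ref{thm:Y}, and then deform $h^+$ to the identity inside the real line. An increasing homeomorphism $h$ of $\mathbb R$ is \emph{strongly quasisymmetric} (SQS) if it is locally absolutely continuous and $h'\in A_\infty$; for $v\in A_\infty$ the function $\int_0^xv$ is such a homeomorphism. We call $h$ normalized if it fixes $0$ and $1$. We use two further facts.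
\begin{itemize}
\item[(S1)] The boundary maps of $M_B(\mathbb H^+)$, and those of $M_B(\mathbb H^-)$, are exactly the normalized SQS homeomorphisms (Astala--Zinsmeister; Fefferman--Kenig--Pipher).
\item[(S2)] The SQS homeomorphisms form a group, and $b\mapsto b\circ h$ is bounded on $\mathrm{BMO}(\mathbb R)$ for each SQS homeomorphism $h$ (Jones).
\end{itemize}

Let $p=([\mu^+],[\mu^-])$, let $G$ be the map that defines $\gamma=\gamma(p)$, and let $w^\pm=w_{\mu^\pm}$, with boundary maps $h^\pm$. Then $F^\pm=G\circ(w^\pm)^{-1}$ is conformal on $\mathbb H^\pm$, extends to a homeomorphism of the closed half-plane onto the closure of $G(\mathbb H^\pm)$, fixes $0,1,\infty$, and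
\begin{equation}\label{eq:factor}
\gamma=F^+\circ h^+=F^-\circ h^-\quad\text{on }\mathbb R .
\end{equation}
The domains $G(\mathbb H^+)$ and $G(\mathbb H^-)$ are the left and right sides of the oriented curve $\gamma$, and $F^\pm$ is determined by its image and the normalization. So $\gamma$ determines $h^\pm$ by \eqref{eq:factor}: \emph{the map $p\mapsto\gamma(p)$ is injective}. The next lemma detects continuity of a path from the embeddings alone, with no discussion of the branch of the logarithm.

\begin{lemma}\label{lem:path}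
Let $p_t\in\widetilde T_C$ and let $\psi_t$ be functions of bounded mean oscillation, $0\le t\le1$, such that $t\mapsto\psi_t$ is continuous in $\mathrm{BMO}(\mathbb R)$ and $\gamma(p_t)'$ is a constant multiple of $e^{\psi_t}$ a.e. Then $t\mapsto p_t$ is continuous.
\end{lemma}

\begin{proof}
Fix $t_0$, take a representative of $\Lambda(p_{t_0})$, and let $\phi=\Lambda(p_{t_0})-\psi_{t_0}$. By (T3), $e^\phi$ is a.e.\ equal to a nonzero constant. As $t\to t_0$, $\psi_t+\phi\to\Lambda(p_{t_0})$ in norm. By (T2), for $t$ near $t_0$ we have $\psi_t+\phi=\Lambda(p_t')$ with $p_t'\to p_{t_0}$. The function $\int_0^xe^{\psi_t+\phi}$ is a nonzero constant multiple of $\gamma(p_t')$, by (T3), and a constant multiple of $\gamma(p_t)$. Both embeddings fix $1$, so they are equal, and $p_t=p_t'$.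
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:whole}]
Since $\Lambda$ is a homeomorphism onto its image, it suffices to join each $p\in\widetilde T_C$ to $([0],[0])$. Keep the notation above. By (Q5) and (Q1), a homeomorphism of $\mathbb C$ that fixes $0,1$ and is quasiconformal on $\mathbb H^\pm$ with dilatations in $M_B(\mathbb H^\pm)$ is the map that defines the embedding of the corresponding pair; we refer to this as gluing.

\emph{Factorization.} By (S1) and (S2), $h^-\circ(h^+)^{-1}$ is the boundary map of some $\nu\in M_B(\mathbb H^-)$. By \eqref{eq:factor}, $F^-\circ w_\nu=F^-\circ h^-\circ(h^+)^{-1}=F^+$ on $\mathbb R$. Gluing $F^+$ on $\mathbb H^+$ with $F^-\circ w_\nu$ on $\mathbb H^-$ gives a map with dilatations $0$ and $\nu$, which is $f_\nu$. Hence $\gamma=f_\nu\circ h^+$ on $\mathbb R$ and $f_\nu(\mathbb R)=\gamma(\mathbb R)$, so $\nu\in M_C$.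

\emph{Straightening the curve.} Let $\nu_t$, $0\le t\le1$, be the path of Theorem~\ref{thm:Y} from $\nu$ to $0$, reparametrized. Let $h_{\nu_t}$ be the boundary map of $\nu_t$, and let $\varphi_t$ represent $\Lambda([0],[\nu_t])$, a continuous path in $\mathrm{BMO}(\mathbb R)$. By (S1) and (S2) there is $\lambda_t\in M_B(\mathbb H^-)$ with boundary map $h_{\nu_t}\circ h^+$. The maps $f_{\nu_t}\circ w^+$ on $\mathbb H^+$ and $f_{\nu_t}\circ w_{\nu_t}^{-1}\circ w_{\lambda_t}$ on $\mathbb H^-$ both restrict to $\gamma_t=f_{\nu_t}\circ h^+$ on $\mathbb R$. Their dilatations are $\mu^+$ and $\lambda_t$, because $f_{\nu_t}$ is conformal on $\mathbb H^+$ and $f_{\nu_t}\circ w_{\nu_t}^{-1}$ is conformal on $\mathbb H^-$. By gluing, $\gamma_t=\gamma(p_t)$ with $p_t=([\mu^+],[\lambda_t])$, and $p_t\in\widetilde T_C$ because $\gamma_t(\mathbb R)=f_{\nu_t}(\mathbb R)$. Let $u=\log(h^+)'\in\mathrm{BMO}(\mathbb R)$, real-valued. The map $(h^+)^{-1}$ is locally absolutely continuous, so it preserves null sets, and the chain rule shows that $\gamma_t'$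 is a constant multiple of $\exp(\varphi_t\circ h^++u)$ a.e. Composition with the \emph{fixed} map $h^+$ is bounded by (S2), so $\varphi_t\circ h^++u$ is continuous in $t$. By Lemma~\ref{lem:path}, $p_t$ is a path in $\widetilde T_C$. By injectivity, it starts at $p$, and it ends at the pair $p_1$ with embedding $h^+$.

\emph{Straightening the parametrization.} Let $v=e^u\in A_{p_*}$, $1<p_*<\infty$, and $0\le t\le1$. By H\"older's inequality $\langle v^t\rangle_J\le\langle v\rangle_J^t$ and $\langle v^{-t/(p_*-1)}\rangle_J\le\langle v^{-1/(p_*-1)}\rangle_J^t$, so $v^t\in A_{p_*}$. Hence $h_t(x)=\int_0^xe^{tu}\big/\int_0^1e^{tu}$ is a normalized SQS homeomorphism. By (S1) choose $\mu_t^\pm\in M_B(\mathbb H^\pm)$ with boundary map $h_t$. Gluing $w_{\mu_t^+}$ and $w_{\mu_t^-}$ shows that $h_t=\gamma(q_t)$ with $q_t=([\mu_t^+],[\mu_t^-])$, and $q_t\in\widetilde T_C$ since the curve is $\mathbb R$. Lemma~\ref{lem:path} with $\psi_t=tu$ shows that $q_t$ is a path. Since $h_1=h^+$ and $h_0$ is the identity, injectivity gives $q_1=p_1$ and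 $q_0=([0],[0])$.
\end{proof}

\section{Contractibility of $M_C$}\label{sec:contractible}

The function $n$ and the integer $m$ in Theorem~\ref{thm:Y} depend on $\mu$. To contract a compact family we need one $n$ and one $m$ for all its members. We obtain them by counting the mass of a finite net.

\begin{lemma}\label{lem:compact}
For every compact $\mathcal K\subset M_C$ there is a continuous map $H:\mathcal K\times[0,1]\to M_C$ with $H(\mu,0)=\mu$ and $H(\mu,1)=0$.
\end{lemma}

\begin{proof}
Let $k=\max_{\mathcal K}\|\mu\|_\infty<1$. Cover $\mathcal K$ by finitely many of the balls of Lemma~\ref{lem:local}; this gives $B\ge B_1$ and $\alpha\le\alpha_1$ such that $f_\mu$ satisfies $W(B,\alpha)$ for all $\mu\in\mathcal K$. Let $\varepsilon=\varepsilon_0(k,B,\alpha)$. Choose $\Theta,\delta>0$ with $3/\Theta+2\delta^2\le c(k)$, and $\mu_1,\dots,\mu_\ell\in\mathcal K$ such that every $\mu\in\mathcal K$ has $\|\mu-\mu_i\|_M\le\delta$ for some $i$. The function $\varrho=\Theta\sum_i|\mu_i|^2$ satisfies \eqref{eq:rho} with $A=\Theta\ell$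 and $N=\Theta\sum_i\mathcal C(\mu_i)$. By Lemma~\ref{lem:onegen}, $\mathcal C(\mu_i1_{\Sigma_L})\le3/(2\Theta)$ for each $i$ and $L$. If $\|\mu-\mu_i\|_M\le\delta$, then $|\mu|^2\le2|\mu_i|^2+2|\mu-\mu_i|^2$ gives $\mathcal C(\mu1_{\Sigma_L})\le3/\Theta+2\delta^2\le c(k)$. So Proposition~\ref{prop:main} applies to every $\mu\in\mathcal K$ with the same $n$ and the same $m$, and $H(\mu,t)=\chi_{mt}(n)\mu$ takes values in $M_C$. It is continuous because
\[
\|H(\mu,t)-H(\mu',t')\|_M\le\|\mu-\mu'\|_M+m|t-t'|\,\|\mu\|_M .\qedhere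
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:contractible}]
The set $M_C$ is open in the Banach space of measurable $\mu$ with $\|\mu\|_M<\infty$. By a theorem of Palais \cite{Pal}, such an open set has the homotopy type of a CW complex. By Whitehead's theorem, a path-connected CW complex whose homotopy groups all vanish is contractible. Let $\Phi:S^d\to M_C$ be continuous, $d\ge0$. Lemma~\ref{lem:compact} for $\mathcal K=\Phi(S^d)$ gives the homotopy $H(\Phi(\cdot),t)$ from $\Phi$ to the constant $0$, so $\Phi$ extends continuously to the closed ball bounded by $S^d$. For $d=0$ this says that $M_C$ is path-connected, and for $d\ge1$ that $\pi_d(M_C)$ is trivial.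
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mat}
Katsuhiko Matsuzaki, \emph{Simultaneous uniformization of chord-arc curves and BMO Teichm\"uller space}, arXiv:2410.06635 (2024).

\bibitem{Pal}
Palais, \emph{Topology} 5 (1966).

\end{thebibliography}
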